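\title{A non-reflexive Banach space with second numerical index one}

\begin{abstract}
The second numerical index of a real Banach space with non-trivial Lie algebra compares the numerical radius of an operator with its distance to the skew-hermitian operators. It equals one for Hilbert spaces. We show that it also equals one for a separable non-reflexive space: the real space underlying a translation-invariant space $C_\Lambda(G)$ of complex continuous functions on a compact abelian group, where $\Lambda$ is a parabola over a field of odd characteristic. In finite dimensions we prove that second numerical index one does force the space to be Hilbert as soon as the unit sphere has a point that is both exposed and smooth.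
\end{abstract}

\section{Introduction}\label{sec:intro}

Banach spaces are real unless the contrary is said. For a Banach space $X$ we write $B_X$ and $S_X$ for the closed unit ball and the unit sphere, $X^*$ for the dual, $\mathcal{L}(X)$ for the algebra of bounded linear operators on $X$, and
\[
\Pi(X)=\{(x,x^*)\in S_X\times S_{X^*}:\ x^*(x)=1\}.
\]
The \emph{numerical range} and the \emph{numerical radius} of $T\in\mathcal{L}(X)$ are
\[
V(T)=\{x^*(Tx):(x,x^*)\in\Pi(X)\},\qquad v(T)=\sup\{|\xi|:\xi\in V(T)\}.
\]
The number $\sup V(T)$ is the right derivative of $\alpha\mapsto\|I+\alpha T\|$ at $0$ (Lemma~\ref{lem:lumer}), so $v(T)$ is the larger of the rates at which the operator norm grows when one leaves the identity in the directions $T$ and $-T$. The function $v$ is a seminorm with $v(T)\le\|T\|$, and the \emph{numerical index}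
\[
n(X)=\inf\{v(T):T\in\mathcal{L}(X),\ \|T\|=1\}
\]
measures how far it is from the operator norm.

The kernel of $v$ is the closed subspace $\mathcal{Z}(X)=\{T\in\mathcal{L}(X):v(T)=0\}$ of \emph{skew-hermitian} operators. It is called the \emph{Lie algebra} of $X$; it consists of the operators $Z$ for which every $e^{tZ}$, $t\in\mathbb{R}$, is an isometry (Lemma~\ref{lem:lie}). If $\mathcal{Z}(X)\neq\{0\}$, then a skew-hermitian operator of norm one shows that $n(X)=0$, and the index says nothing more. The seminorm $v$ should then be compared with the quotient norm $\|T+\mathcal{Z}(X)\|$ of $\mathcal{L}(X)/\mathcal{Z}(X)$, that is, with the distance from $T$ to $\mathcal{Z}(X)$. For a space with $\mathcal{Z}(X)\neq\{0\}$ the \emph{second numerical index} is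
\[
n'(X)=\inf\{v(T):T\in\mathcal{L}(X),\ \|T+\mathcal{Z}(X)\|=1\},
\]
the largest $k\ge0$ with $k\|T+\mathcal{Z}(X)\|\le v(T)$ for all $T$. For $Z\in\mathcal{Z}(X)$ we have $V(T)=V(T-Z)$, hence $v(T)\le\|T-Z\|$, and therefore
\begin{equation}\label{eq:upper}
v(T)\le\|T+\mathcal{Z}(X)\|\qquad(T\in\mathcal{L}(X)).
\end{equation}
The quotient is not zero, because $v(I)=1$. So $n'(X)\le1$, and $n'(X)=1$ means that equality holds in \eqref{eq:upper} for every $T$.

In a Hilbert space $H$ it does. Here $\Pi(H)=\{(x,\langle\,\cdot\,,x\rangle):x\in S_H\}$. Split $T=S+A$ with $S=\frac12(T+T^*)$ symmetric and $A=\frac12(T-T^*)$ skew-symmetric. Since $\langle Ax,x\rangle=0$, we get $v(T)=\sup_{x\in S_H}|\langle Sx,x\rangle|=\|S\|$. Thus $\mathcal{Z}(H)$ is the space of skew-symmetric operators, which is not zero if $\dim H\ge2$, and $\|T+\mathcal{Z}(H)\|\le\|T-A\|=v(T)$. The following question was posed by Kim, Lee, Martin and Meri \cite{KLMM}.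

\begin{quote}
\emph{Is every real Banach space $X$ with non-trivial Lie algebra, $n(X)=0$ and $n'(X)=1$ isometrically isomorphic to a Hilbert space?}
\end{quote}

One would guess that it is. In the Hilbert case equality in \eqref{eq:upper} comes from the abundance of skew-hermitian operators: one can subtract the whole skew-symmetric part of $T$. Conversely, equality for all $T$ seems to require a large Lie algebra, a large Lie algebra produces many isometries, and a finite-dimensional norm whose isometries act transitively on the sphere is Euclidean. This reasoning becomes a proof under the hypotheses of Theorem~\ref{thm:finite} below. It is also known that among Banach spaces with a one-unconditional basis and non-trivial Lie algebra only Hilbert spaces have second numerical index one; we do not use this fact. Nevertheless the answer is negative, and the example lies at the opposite extreme: its Lie algebra is one-dimensional.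

\begin{theorem}\label{thm:answer}
There is a separable real Banach space $X$ with $\mathcal{Z}(X)=\mathbb{R}J$ for an operator $J$ with $J^2=-I$, with $n(X)=0$ and $n'(X)=1$, which is not isomorphic to a Hilbert space.
\end{theorem}

The space is explicit. Let $G$ be a compact abelian group, written additively, with normalized Haar measure $m$ and discrete dual group $\Gamma$. The elements of $\Gamma$ are the characters of $G$, that is, the continuous homomorphisms into the unit circle. We write $\Gamma$ additively, so $(\gamma+\gamma')(t)=\gamma(t)\gamma'(t)$ and $(-\gamma)(t)=\overline{\gamma(t)}$. For $f\in L^1(m)$ let $\hat f(\gamma)=\int f\,\overline{\gamma}\,dm$, and for $\Lambda\subset\Gamma$ let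
\[
C_\Lambda(G)=\{f\in C(G,\mathbb{C}):\ \hat f(\gamma)=0\ \text{ for all }\gamma\notin\Lambda\}
\]
with the supremum norm. This is a closed complex subspace of $C(G,\mathbb{C})$, because $|\hat f(\gamma)|\le\|f\|$, and it contains every character $\gamma\in\Lambda$, because distinct characters are orthogonal in $L^2(m)$.

We say that $(G,\Lambda)$ satisfies \emph{hypothesis} (H) if $G$ is infinite and there are finite nonempty sets $F_n\subset\Lambda$ with $|F_n|\to\infty$ such that
\begin{enumerate}
\item[(E)] $\dfrac{1}{|F_n|}\sum_{\gamma\in F_n}\gamma(t)\to0$ for every $t\in G\setminus\{0\}$;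
\item[(S)] $|F_n\cap(\Lambda-\gamma_0)|/|F_n|\to0$ for every $\gamma_0\in\Gamma\setminus\{0\}$;
\item[(C)] $|F_n\cap(\gamma_0-\Lambda)|/|F_n|\to0$ for every $\gamma_0\in\Gamma$.
\end{enumerate}
The letters stand for equidistribution, shifts and conjugation.

\begin{theorem}\label{thm:formula}
Let $(G,\Lambda)$ satisfy \textup{(H)} and let $X$ be $C_\Lambda(G)$ regarded as a real Banach space. For each real-linear operator $T\in\mathcal{L}(X)$ there is $\lambda=a+ib\in\mathbb{C}$ with
\[
v(T)=\|T+\mathcal{Z}(X)\|=\|T-ibI\|=|a|+\|T-\lambda I\|.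
\]
Hence $\mathcal{Z}(X)=\{ibI:b\in\mathbb{R}\}$, $n(X)=0$ and $n'(X)=1$. Moreover, the complex dual of $C_\Lambda(G)$ contains the complex space $\ell_1(G)$ isometrically, so $X$ is not reflexive and is not isomorphic to a Hilbert space.
\end{theorem}

\begin{theorem}\label{thm:exist}
There are pairs $(G,\Lambda)$ satisfying \textup{(H)} with $G$ metrizable.
\end{theorem}

For the partial converse, recall that $x\in S_X$ is an \emph{exposed} point of $B_X$ if some functional attains its maximum over $B_X$ at $x$ only, and a \emph{smooth} point if there is exactly one $x^*$ with $(x,x^*)\in\Pi(X)$. The space is \emph{smooth} if all points of $S_X$ are smooth, and \emph{strictly convex} if $\|\frac12(x+z)\|<1$ for all distinct $x,z\in S_X$.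

\begin{theorem}\label{thm:finite}
Let $X$ be a finite-dimensional real Banach space with non-trivial Lie algebra and $n'(X)=1$. If some point of $S_X$ is both an exposed point of $B_X$ and a smooth point, then $X$ is isometric to a Hilbert space. In particular, this holds if $X$ is smooth or strictly convex.
\end{theorem}

We make no claim about finite-dimensional spaces in general.

Section~\ref{sec:tools} collects the general tools. Section~\ref{sec:model} works out the space $\mathbb{C}^2$ with the maximum norm, where both the mechanism of Theorem~\ref{thm:formula} and the obstacle that (H) removes can be seen by hand. Theorem~\ref{thm:formula} is proved in Section~\ref{sec:formula}, Theorems~\ref{thm:exist} and~\ref{thm:answer} in Section~\ref{sec:parabola}, and Theorem~\ref{thm:finite} in Section~\ref{sec:finite}.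

\section{The numerical range as a derivative; complex spaces as real spaces}\label{sec:tools}

To bound $v(T)$ from below straight from the definition one needs pairs in $\Pi(X)$, that is, functionals that attain their norm. The following lemma of Lumer replaces this by a lower bound for an operator norm, in which no supremum has to be attained.

\begin{lemma}\label{lem:lumer}
Let $T\in\mathcal{L}(X)$ and $M=\sup V(T)$. If $\alpha>0$ and $1-\alpha M>0$, then
\[
\|I+\alpha T\|\le\frac{1+\alpha^2\|T\|^2}{1-\alpha M}.
\]
Consequently $\lim_{\alpha\downarrow0}\,(\|I+\alpha T\|-1)/\alpha=M$.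
\end{lemma}

\begin{proof}
Given $x\in S_X$, the Hahn--Banach theorem provides $x^*$ with $(x,x^*)\in\Pi(X)$, and $\|(I-\alpha T)x\|\ge x^*(x-\alpha Tx)\ge1-\alpha M$. By homogeneity, $\|(I-\alpha T)z\|\ge(1-\alpha M)\|z\|$ for all $z\in X$. For $z=(I+\alpha T)x$ this reads
\[
(1-\alpha M)\|(I+\alpha T)x\|\le\|x-\alpha^2T^2x\|\le(1+\alpha^2\|T\|^2)\|x\|,
\]
which is the inequality. For small $\alpha>0$ it gives
\[
\frac{\|I+\alpha T\|-1}{\alpha}\le\frac{M+\alpha\|T\|^2}{1-\alpha M},
\]
and the right side tends to $M$. In the other direction, $\|I+\alpha T\|\ge x^*(x+\alpha Tx)=1+\alpha x^*(Tx)$ for $(x,x^*)\in\Pi(X)$, so the left side is at least $M$.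
\end{proof}

\begin{lemma}\label{lem:lie}
An operator $Z\in\mathcal{L}(X)$ belongs to $\mathcal{Z}(X)$ if and only if $e^{tZ}$ is an isometry for every $t\in\mathbb{R}$.
\end{lemma}

\begin{proof}
Let $Z\in\mathcal{Z}(X)$. Lemma~\ref{lem:lumer} with $M=0$ gives $\|I+Z/k\|\le1+\|Z\|^2/k^2$, so
\[
\|e^Z\|=\lim_k\|(I+Z/k)^k\|\le\lim_k\,(1+\|Z\|^2/k^2)^k=1.
\]
The same bound holds for $tZ$ and $-tZ$. Thus $e^{tZ}$ and its inverse $e^{-tZ}$ have norm at most one, and $e^{tZ}$ is an isometry. Conversely, if all $e^{tZ}$ are isometries and $(x,x^*)\in\Pi(X)$, then the differentiable function $t\mapsto x^*(e^{tZ}x)$ is bounded by $1$ and equals $1$ at $t=0$, so its derivative $x^*(Zx)$ at $0$ vanishes.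
\end{proof}

Now let $X\ne\{0\}$ be the real space underlying a complex Banach space, and let $X^*_{\mathbb{C}}$ be the space of bounded complex-linear functionals. Three facts will be used.
\begin{enumerate}
\item[(a)] The map $\Phi\mapsto\operatorname{Re}\Phi$ is a real-linear isometry of $X^*_{\mathbb{C}}$ onto $X^*$; its inverse sends $\varphi$ to $\Phi(x)=\varphi(x)-i\varphi(ix)$.
\item[(b)] The operator $iI$ belongs to $\mathcal{Z}(X)$, by Lemma~\ref{lem:lie}, since its exponentials $e^{it}I$ are isometries. So $n(X)=0$ and $n'(X)$ is defined.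
\item[(c)] Every real-linear $T\in\mathcal{L}(X)$ is a sum $T=T_1+T_2$, where
\[
T_1x=\tfrac12\bigl(Tx-iT(ix)\bigr),\qquad T_2x=\tfrac12\bigl(Tx+iT(ix)\bigr).
\]
Here $T_1(ix)=\frac12(T(ix)+iTx)=iT_1x$ and $T_2(ix)=\frac12(T(ix)-iTx)=-iT_2x$, so $T_1$ is complex-linear and $T_2$ is conjugate-linear. Both have norm at most $\|T\|$.
\end{enumerate}
By (b), complex spaces are a large supply of spaces with non-trivial Lie algebra, and the task is to find one with equality in \eqref{eq:upper}.

\section{A model: two points}\label{sec:model}

Let $E=\mathbb{C}^2$ with $\|(z_1,z_2)\|=\max\{|z_1|,|z_2|\}$, regarded as a real space of dimension four. An operator $T$ on $E$ is a matrix $(T_{jk})$ of real-linear maps $\mathbb{C}\to\mathbb{C}$, and each diagonal entry has the form $T_{jj}z=\lambda_jz+\eta_j\bar z$.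

A functional $x^*(u)=\operatorname{Re}(\bar p_1u_1+\bar p_2u_2)$ has norm $|p_1|+|p_2|$. If this norm is $1$, then $x^*$ takes the value $1$ at $x=(z_1,z_2)\in S_E$ exactly when $|z_j|=1$ and $p_j=|p_j|z_j$ for each $j$ with $p_j\neq0$. In that case $x^*(Tx)=\sum_j|p_j|\operatorname{Re}\bar z_j(Tx)_j$ is a convex combination of values obtained with a single coordinate. Hence $v(T)=\max\{\rho_1,\rho_2\}$, where
\begin{equation}\label{eq:row}
\rho_1=\sup_{|z_1|=1,\ |z_2|\le1}\bigl|\operatorname{Re}\lambda_1+\operatorname{Re}(\eta_1\bar z_1^{\,2})+\operatorname{Re}(\bar z_1T_{12}z_2)\bigr|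
\end{equation}
and $\rho_2$ is given by the same formula with the indices $1$ and $2$ exchanged.

\emph{The Lie algebra.} Suppose $\rho_1=0$. Taking $z_2=0$ and letting $z_1$ run over the circle, we find $\operatorname{Re}\lambda_1=0$ and $\eta_1=0$. Then $\operatorname{Re}(\bar z_1T_{12}z_2)=0$ for all unimodular $z_1$, so $T_{12}=0$. Thus $\mathcal{Z}(E)$ consists of the maps $(z_1,z_2)\mapsto(ib_1z_1,ib_2z_2)$ with $b_1,b_2$ real.

\emph{Complex-linear diagonal: equality holds.} Suppose $\eta_1=\eta_2=0$ and write $\lambda_j=a_j+ib_j$. The diagonal contribution $a_1$ in \eqref{eq:row} does not depend on the phase of $z_1$, so this phase is free. Choose $z_2$ with $|T_{12}z_2|=\|T_{12}\|$, and then $z_1$ so that $\bar z_1T_{12}z_2$ is real with the sign of $a_1$. This gives $\rho_1=|a_1|+\|T_{12}\|$, and by symmetry $\rho_2=|a_2|+\|T_{21}\|$. If $Z\in\mathcal{Z}(E)$ is given by $b_1,b_2$, then the first coordinate of $(T-Z)x$ is $a_1z_1+T_{12}z_2$ and the second is $a_2z_2+T_{21}z_1$, so $\|T-Z\|\le\max\{\rho_1,\rho_2\}=v(T)$. Equality holds in \eqref{eq:upper}.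

\emph{Conjugate-linear diagonal: equality fails.} Let $T(z_1,z_2)=(\operatorname{Re}z_1+i\operatorname{Re}z_2,\,0)$, so that $\lambda_1=\eta_1=\frac12$. For $z_1=e^{i\theta}$ the quantity in \eqref{eq:row} is $\cos^2\theta+\sin\theta\operatorname{Re}z_2$. Now the two terms want different phases, and with $s=|\sin\theta|$ we get $v(T)=\max_{0\le s\le1}(1-s^2+s)=\frac54$. On the other hand, for $Z\in\mathcal{Z}(E)$ the first coordinate of $(T-Z)(1,\pm1)$ is $1+i(\pm1-b_1)$, and one of these two numbers has modulus at least $\sqrt2$. Hence $n'(E)\le5/(4\sqrt2)<1$.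

The model tells us what to look for: a complex function space with the geometry of the supremum norm, so that diagonal and off-diagonal contributions add up, but so rigid that no operator has a conjugate-linear part on its diagonal. A full space of continuous functions will not do, since conjugation acts on it, so we pass to a subspace. This raises three issues. A subspace does not contain the coordinate vectors, so the diagonal of an operator has to be defined; (E) supplies substitutes for the coordinate vectors. The conjugate-linear diagonal $\eta(t)$ must vanish; this is the role of (C). Finally, in the model we subtracted multiplication by the imaginary part of the diagonal, and multiplication by $i\operatorname{Im}\lambda(t)$ need not act on the subspace; (S) makes $\lambda(t)$ constant.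

\section{Operators on $C_\Lambda(G)$}\label{sec:formula}

Throughout this section $(G,\Lambda)$ satisfies (H) and $X=C_\Lambda(G)$. We use three textbook facts. By the Riesz representation theorem, the complex dual of $C(G,\mathbb{C})$ is the space of regular complex Borel measures with the total variation norm. A function in $L^1(m)$ whose Fourier coefficients all vanish is zero $m$-almost everywhere. Nonempty open sets have positive Haar measure, so sets of full measure are dense.

\subsection*{Atoms of functionals}

Write $\delta_s(f)=f(s)$. For $s\in G$ the role of the coordinate vector at $s$ is played by the peaks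
\[
h_n^s(t)=\frac1{|F_n|}\sum_{\gamma\in F_n}\gamma(t-s)=\frac1{|F_n|}\sum_{\gamma\in F_n}\overline{\gamma(s)}\,\gamma(t).
\]
They belong to $X$, satisfy $|h_n^s|\le1$ and $h_n^s(s)=1$, and by (E) converge pointwise to the indicator function $\mathbf{1}_{\{s\}}$. A functional on the subspace $X$ can be represented by many measures on $G$. The peaks show that all of them put the same mass at $s$, so that this mass is an attribute of the functional.

\begin{lemma}\label{lem:atom}
For $\Phi\in X^*_{\mathbb{C}}$ and $s\in G$ the limit $a_s(\Phi)=\lim_n\Phi(h_n^s)$ exists. The map $a_s$ is complex-linear, $a_s(\delta_s)=1$, $a_s(\delta_t)=0$ for $t\ne s$, and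
\[
\|\Phi\|=|a_s(\Phi)|+\|\Phi-a_s(\Phi)\delta_s\|.
\]
In particular, if $a_s(\Phi)=0$, then $\|c\,\delta_s+\Phi\|=|c|+\|\Phi\|$ for all $c\in\mathbb{C}$.
\end{lemma}

\begin{proof}
By the Hahn--Banach and Riesz theorems there is a measure $\mu$ with $\|\mu\|=\|\Phi\|$ and $\Phi(f)=\int f\,d\mu$ for $f\in X$. Dominated convergence with respect to $|\mu|$ gives $\Phi(h_n^s)\to\mu(\{s\})$, so $a=a_s(\Phi)$ exists and equals $\mu(\{s\})$. The measure $\mu-a\delta_s$ has no mass at $s$, hence $\|\mu\|=|a|+\|\mu-a\delta_s\|$. It represents the functional $\Phi-a\delta_s$ on $X$, so its total variation is at least $\|\Phi-a\delta_s\|$. Therefore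
\[
\|\Phi\|=\|\mu\|\ge|a|+\|\Phi-a\delta_s\|\ge\|\Phi\|,
\]
the last step being the triangle inequality with $\|\delta_s\|\le1$. Linearity of $a_s$ is linearity of limits, and $a_s(\delta_t)=\lim_nh_n^s(t)=\mathbf{1}_{\{s\}}(t)$. The last statement is the identity applied to $c\,\delta_s+\Phi$, whose atom at $s$ is $c$.
\end{proof}

\subsection*{The diagonal of an operator}

Fix a real-linear $T\in\mathcal{L}(X)$ and write $T=T_1+T_2$ as in Section~\ref{sec:tools}(c). The ``row'' of $T$ at $t$ is the map $f\mapsto(Tf)(t)$, and its ``diagonal entry'' should be the atom of this row at the same point $t$. The row is only real-linear, so we treat its two parts separately: the functionals $f\mapsto(T_1f)(t)$ and $f\mapsto\overline{(T_2f)(t)}$ are complex-linear. By Lemma~\ref{lem:atom} the limits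
\begin{equation}\label{eq:diag}
\lambda(t)=\lim_n\,(T_1h_n^t)(t),\qquad\eta(t)=\lim_n\,(T_2h_n^t)(t)
\end{equation}
exist for every $t\in G$; the atoms of the two functionals at $t$ are $\lambda(t)$ and $\overline{\eta(t)}$. These functions correspond to $\lambda_j$ and $\eta_j$ in the model. We know nothing about $T$ except that it maps $X$ to $X$, that is, that it respects the restriction on the spectrum. This suggests computing the Fourier coefficients of $\lambda$ and $\eta$.

\begin{proposition}\label{prop:diag}
There are $\lambda\in\mathbb{C}$ and a dense set $G_0\subset G$ such that $\lambda(t)=\lambda$ and $\eta(t)=0$ for all $t\in G_0$.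
\end{proposition}

\begin{proof}
Since $T_1$ is complex-linear and $T_2$ is conjugate-linear,
\[
(T_1h_n^t)(t)=\frac1{|F_n|}\sum_{\gamma\in F_n}\overline{\gamma(t)}\,(T_1\gamma)(t),\qquad
(T_2h_n^t)(t)=\frac1{|F_n|}\sum_{\gamma\in F_n}\gamma(t)\,(T_2\gamma)(t).
\]
These are continuous functions of $t$ bounded by $\|T\|$, so their pointwise limits $\lambda(\cdot)$ and $\eta(\cdot)$ are bounded Borel functions. For $\gamma_0\in\Gamma$ we have $\overline{\gamma}\,\overline{\gamma_0}=\overline{\gamma+\gamma_0}$ and $\gamma\,\overline{\gamma_0}=\overline{\gamma_0-\gamma}$, and dominated convergence gives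
\[
\hat\lambda(\gamma_0)=\lim_n\frac1{|F_n|}\sum_{\gamma\in F_n}\widehat{T_1\gamma}\,(\gamma+\gamma_0),\qquad
\hat\eta(\gamma_0)=\lim_n\frac1{|F_n|}\sum_{\gamma\in F_n}\widehat{T_2\gamma}\,(\gamma_0-\gamma).
\]
Every summand has modulus at most $\|T\|$. As $T_1\gamma$ and $T_2\gamma$ lie in $C_\Lambda(G)$, a summand of the first sum vanishes unless $\gamma+\gamma_0\in\Lambda$, and a summand of the second vanishes unless $\gamma_0-\gamma\in\Lambda$. Hence
\[
|\hat\lambda(\gamma_0)|\le\|T\|\liminf_n\frac{|F_n\cap(\Lambda-\gamma_0)|}{|F_n|},\qquad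
|\hat\eta(\gamma_0)|\le\|T\|\liminf_n\frac{|F_n\cap(\gamma_0-\Lambda)|}{|F_n|}.
\]
By (S), $\hat\lambda(\gamma_0)=0$ for $\gamma_0\ne0$, and by (C), $\hat\eta(\gamma_0)=0$ for all $\gamma_0$. Put $\lambda=\hat\lambda(0)$. The functions $\lambda(\cdot)-\lambda$ and $\eta(\cdot)$ have no nonzero Fourier coefficient, so both vanish on a set $G_0$ of full measure, and $G_0$ is dense.
\end{proof}

\subsection*{Diagonal and off-diagonal parts add up}

Let $\lambda$ and $G_0$ be as in Proposition~\ref{prop:diag} and put $D=T-\lambda I$. The rows of $D$ at the points of $G_0$ have no atom on the diagonal. Lemma~\ref{lem:atom} then yields, row by row, the additivity seen in the model.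

\begin{proposition}\label{prop:split}
For every $c\in\mathbb{C}$ we have $\|cI+D\|=|c|+\|D\|$.
\end{proposition}

\begin{proof}
Only the inequality $\ge$ needs proof. To apply Lemma~\ref{lem:atom} we turn the rows of $D$ into complex-linear functionals. For $t\in G_0$ and $|w|=1$ let
\[
\Phi_{t,w}(f)=\overline{w}\,\bigl((T_1f)(t)-\lambda f(t)\bigr)+w\,\overline{(T_2f)(t)}.
\]
This functional is complex-linear. A number and its conjugate have the same real part, so
\[
\operatorname{Re}\Phi_{t,w}(f)=\operatorname{Re}\overline{w}\,\bigl(T_1f-\lambda f+T_2f\bigr)(t)=\operatorname{Re}\overline{w}\,(Df)(t).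
\]
Its atom at $t$ is
\begin{equation}\label{eq:noatom}
a_t(\Phi_{t,w})=\overline{w}\,(\lambda(t)-\lambda)+w\,\overline{\eta(t)}=0.
\end{equation}
For a continuous function $g$ on $G$ we have $\|g\|=\sup\{\operatorname{Re}\overline{w}g(t):t\in G_0,\ |w|=1\}$, because $G_0$ is dense. Taking $g=Df$, exchanging the suprema over $f\in B_X$ and over $(t,w)$, and using Section~\ref{sec:tools}(a), we obtain
\begin{equation}\label{eq:normD}
\|D\|=\sup\{\|\Phi_{t,w}\|:t\in G_0,\ |w|=1\}.
\end{equation}
The real functional $f\mapsto\operatorname{Re}\overline{w}f(t)$ has norm at most one, and its composition with $cI+D$ is $\operatorname{Re}(c\overline{w}\,\delta_t+\Phi_{t,w})$. By \eqref{eq:noatom} and Lemma~\ref{lem:atom},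
\[
\|cI+D\|\ge\|c\overline{w}\,\delta_t+\Phi_{t,w}\|=|c|+\|\Phi_{t,w}\|.
\]
The supremum over $t$ and $w$, with \eqref{eq:normD}, gives the claim.
\end{proof}

The variable $w$ is the phase of the model. If $\eta(t)$ were not zero, the atom of $c\overline{w}\,\delta_t+\Phi_{t,w}$ at $t$ would be $c\overline{w}+w\,\overline{\eta(t)}$, whose modulus depends on $w$, and the phase that is best for the atom could differ from the one that is best for the rest of the row. Note also that $\|T-\mu I\|=|\lambda-\mu|+\|D\|$ for $\mu\in\mathbb{C}$. So $\lambda I$ is the unique point of $\mathbb{C}I$ nearest to $T$, and $\lambda$ does not depend on the choice of the sets $F_n$.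

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
Let $T$, $\lambda=a+ib$ and $D$ be as above. Choose $\sigma\in\{1,-1\}$ with $\sigma a=|a|$, and let $\alpha>0$. Since $I+\alpha\sigma T=\alpha\sigma\bigl((\sigma/\alpha+\lambda)I+D\bigr)$, Proposition~\ref{prop:split} gives
\[
\|I+\alpha\sigma T\|=\alpha\,|\sigma/\alpha+\lambda|+\alpha\|D\|=|1+\alpha\sigma\lambda|+\alpha\|D\|\ge1+\alpha\bigl(|a|+\|D\|\bigr),
\]
where we bounded the modulus from below by the real part. By Lemma~\ref{lem:lumer}, $v(T)\ge\sup V(\sigma T)\ge|a|+\|D\|$. Together with \eqref{eq:upper} and $ibI\in\mathcal{Z}(X)$ this yields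
\[
v(T)\le\|T+\mathcal{Z}(X)\|\le\|T-ibI\|=\|aI+D\|\le|a|+\|D\|\le v(T),
\]
and all terms are equal. If $v(T)=0$, then $a=0$ and $D=0$, that is, $T=ibI$. Hence $\mathcal{Z}(X)=\{ibI:b\in\mathbb{R}\}\ne\{0\}$, so $n(X)=0$, and $n'(X)=1$ because equality holds in \eqref{eq:upper} for all $T$.

Let $s_1,\dots,s_N\in G$ be distinct and $c_1,\dots,c_N\in\mathbb{C}$. The functional $\sum_{j<N}c_j\delta_{s_j}$ has no atom at $s_N$, so Lemma~\ref{lem:atom} and induction on $N$ give $\|\sum_{j\le N}c_j\delta_{s_j}\|=\sum_{j\le N}|c_j|$. Thus the closed complex span of $\{\delta_s:s\in G\}$ in $X^*_{\mathbb{C}}$ is isometric to $\ell_1(G)$, which is not reflexive since $G$ is infinite. Reflexivity passes to duals and to closed subspaces, and $X^*$ is $X^*_{\mathbb{C}}$ regarded as a real space. So $X$ is not reflexive, and therefore not isomorphic to a Hilbert space.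
\end{proof}

That $X$ is not \emph{isometric} to a Hilbert space can be seen directly: distinct $\alpha,\beta\in\Lambda$ have $\|\alpha\|=\|\beta\|=1$ and $\|\alpha+\beta\|=2$ for the pointwise sum (evaluate at $0$), so the parallelogram law would force the pointwise difference to have norm $0$.

\begin{remark}[The role of the hypotheses]\label{rem:hyp}
Condition (E) is used only in Lemma~\ref{lem:atom}, and (S) and (C) only in Proposition~\ref{prop:diag}. The last two exclude two concrete operators.

Multiplication by a character shifts the spectrum: the Fourier coefficient of $\gamma_0f$ at $\gamma$ is $\hat f(\gamma-\gamma_0)$. If $\Lambda\neq\emptyset$ and $\Lambda+\gamma_0=\Lambda$ for some $\gamma_0\ne0$, then (S) fails, and multiplication by the nonconstant real function $g=\frac12(\gamma_0+\overline{\gamma_0})$ acts on $C_\Lambda(G)$. The operator $Zf=igf$ has $e^{tZ}f=e^{itg}f$, so it is skew-hermitian by Lemma~\ref{lem:lie}, and applying it to a character in $\Lambda$ shows that it is not a multiple of $iI$.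

Conjugation reflects the spectrum: the Fourier coefficient of $\gamma_0\bar f$ at $\gamma$ is the conjugate of $\hat f(\gamma_0-\gamma)$. If $\Lambda=\gamma_0-\Lambda$, then (C) fails, $Tf=\gamma_0\bar f$ acts on $C_\Lambda(G)$, and $(Th_n^t)(t)=\gamma_0(t)$, so that $\eta=\gamma_0$ vanishes nowhere.
\end{remark}

\begin{remark}[The full space]\label{rem:full}
For $\Lambda=\Gamma$ and $G\neq\{0\}$ the obstruction of Section~\ref{sec:model} is present: the real space $Y$ underlying $C(G,\mathbb{C})$ has $n'(Y)\le5/(4\sqrt2)$. Fix $t_0\ne0$ and let $(Tf)(t)=\operatorname{Re}f(t)+i\operatorname{Re}f(t+t_0)$. If $(f,\varphi)\in\Pi(Y)$, write $\varphi=\operatorname{Re}\int\cdot\,\overline{u}\,d|\mu|$ with $\|\mu\|=1$ and $|u|=1$. Then $f=u$ almost everywhere, so $\varphi(Tf)$ is an average of numbers $\cos^2\theta+r\sin\theta$ with $|r|\le1$, and $v(T)\le\frac54$. Take continuous $k,g:G\to[0,1]$ with disjoint supports and $k(0)=g(t_0)=1$, and let $Z\in\mathcal{Z}(Y)$. For $|z|=1$ the functional $\operatorname{Re}\bar z\delta_0$ supports both $zk$ and $zk+g$, so $\operatorname{Re}\bar z\,(Z(zk))(0)=0$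 and $\operatorname{Re}\bar z\,(Zg)(0)=0$. Hence $(Zk)(0)=ib$ with $b$ real and $(Zg)(0)=0$. Then $\bigl((T-Z)(k\pm g)\bigr)(0)=1+i(\pm1-b)$, and $\|T-Z\|\ge\sqrt2$.
\end{remark}

\section{A parabola in odd characteristic}\label{sec:parabola}

The conditions in (H) pull in opposite directions. Condition (E) asks $F_n$ to be spread out like a large subgroup: a nontrivial character of a finite group sums to zero over the group, so if $\Gamma$ is an increasing union of finite subgroups, these subgroups satisfy (E). Conditions (S) and (C) ask $\Lambda$ to be far from a subgroup: it should hardly meet its translates and reflections. A parabola over a large finite field has both properties. Two distinct translates of it meet in at most one point, and character sums along it are Gauss sums, of size the square root of the number of terms; for instance, over the field with three elements and with $\omega=e^{2\pi i/3}$, $\sum_x\omega^{x^2}=1+2\omega=i\sqrt3$. Since we need one group and a sequence $F_n$, we take an increasing union of finite fields.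

\begin{proof}[Proof of Theorem~\ref{thm:exist}]
Let $p$ be an odd prime, for example $p=3$. In a fixed algebraic closure of $\mathbb{F}_p$ let $K_n$ be the subfield with $q_n=p^{n!}$ elements. Then $K_n\subset K_{n+1}$, because $n!$ divides $(n+1)!$, and $K=\bigcup_nK_n$ is a countable field of characteristic $p$. Let $\Gamma=K\times K$ be the additive group with the discrete topology, and let $G$ be its dual group. By Pontryagin duality $G$ is compact and its dual is $\Gamma$, where $\gamma\in\Gamma$ acts on $t\in G$ by evaluating the character $t$ at $\gamma$. The group $G$ is metrizable because $\Gamma$ is countable, and infinite because a finite group has a finite dual. Put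
\[
\Lambda=\{(y,y^2):y\in K\},\qquad F_n=\{(y,y^2):y\in K_n\},\qquad|F_n|=q_n\to\infty.
\]

\emph{Condition} (E). Let $t\in G\setminus\{0\}$, a nontrivial character of $\Gamma=\bigcup_n(K_n\times K_n)$. Its restriction to $K_n\times K_n$ is nontrivial for all large $n$. Fix such an $n$ and write the restriction as $(x,y)\mapsto\psi_1(x)\psi_2(y)$, where $\psi_1(x)$ and $\psi_2(y)$ are the values of $t$ at $(x,0)$ and $(0,y)$. Then
\[
\sum_{\gamma\in F_n}\gamma(t)=S,\qquad S=\sum_{x\in K_n}\psi_1(x)\psi_2(x^2).
\]
If $\psi_2$ is trivial, then $\psi_1$ is not, and $S=0$. If $\psi_2$ is nontrivial, expand $|S|^2=S\overline{S}$ as a sum over pairs $(x+h,x)$: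
\[
|S|^2=\sum_{x,h\in K_n}\psi_1(h)\,\psi_2\bigl((x+h)^2-x^2\bigr)=\sum_{h\in K_n}\psi_1(h)\psi_2(h^2)\sum_{x\in K_n}\psi_2(2hx).
\]
For $h\ne0$ the map $x\mapsto2hx$ is a bijection of $K_n$, since $p\ne2$, so the inner sum is $\sum_y\psi_2(y)=0$. The term $h=0$ equals $q_n$. Thus $|S|^2=q_n$, and in both cases $|S|/|F_n|\le q_n^{-1/2}\to0$.

\emph{Condition} (S). Let $\gamma_0=(c,d)\ne0$ and suppose $(y,y^2)+\gamma_0=(z,z^2)$. Then $z=y+c$ and $(y+c)^2=y^2+d$, that is, $2cy+c^2=d$. If $c\ne0$, then $2c\neq0$ and this equation determines $y$. If $c=0$, it gives $d=0$, which is excluded. So $|\Lambda\cap(\Lambda-\gamma_0)|\le1$.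

\emph{Condition} (C). Let $\gamma_0=(c,d)$ and suppose $\gamma_0-(y,y^2)=(z,z^2)$. Then $z=c-y$ and $y^2+(c-y)^2=d$, that is, $2y^2-2cy+c^2-d=0$. This is a quadratic equation over the field $K$ with leading coefficient $2\ne0$, so $|\Lambda\cap(\gamma_0-\Lambda)|\le2$.

In (S) and (C) the numerators are thus bounded by $2$, while $|F_n|\to\infty$.
\end{proof}

All three verifications use $p\ne2$. For $p=2$ the map $y\mapsto(y,y^2)$ is additive, $\Lambda$ is a subgroup, and both situations of Remark~\ref{rem:hyp} occur.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]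
Take $(G,\Lambda)$ as in Theorem~\ref{thm:exist}, let $X$ be the real space underlying $C_\Lambda(G)$, and let $J=iI$. Since $G$ is compact and metrizable, $C(G,\mathbb{C})$ and its subspace $X$ are separable. The remaining properties are contained in Theorem~\ref{thm:formula}.
\end{proof}

\section{Finite dimensions: a transitive group of isometries}\label{sec:finite}

We now prove Theorem~\ref{thm:finite}. Let $\dim X=N<\infty$, $\mathcal{Z}=\mathcal{Z}(X)\ne\{0\}$ and $n'(X)=1$. On a one-dimensional space every operator is $cI$, with $v(cI)=|c|$, so $N\ge2$. Let $x\in S_X$ be exposed and smooth, and let $x^*$ be the unique functional with $(x,x^*)\in\Pi(X)$. A functional that exposes $x$, scaled to norm one, takes the value $1$ at $x$ and hence equals $x^*$. Therefore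
\begin{equation}\label{eq:pm}
(z,z^*)\in\Pi(X),\ |x^*(z)|=1\quad\Longrightarrow\quad(z,z^*)=\pm(x,x^*).
\end{equation}
Indeed, $z=\pm x$ because $x^*$ exposes $x$, and then $(x,\pm z^*)\in\Pi(X)$ gives $z^*=\pm x^*$, with the same sign, by smoothness.

The plan is to show that the Lie algebra moves $x$ in every direction tangent to the sphere. The tangent directions at $x$ form $\ker x^*$, and $\mathcal{Z}x=\{Zx:Z\in\mathcal{Z}\}$ is contained in $\ker x^*$ by the definition of $\mathcal{Z}$. The difficulty is that $n'(X)=1$ does not exhibit any skew-hermitian operator. We use it in dual form: a functional on $\mathcal{L}(X)$ that vanishes on $\mathcal{Z}$ is dominated by $v$, and is therefore an integral over $\Pi(X)$.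

\begin{lemma}\label{lem:tangent}
$\mathcal{Z}x=\ker x^*$.
\end{lemma}

\begin{proof}
Let $y^*\in S_{X^*}$ vanish on $\mathcal{Z}x$; we show that $y^*\in\mathbb{R}x^*$. For $S\in\mathcal{L}(X)$ and $Z\in\mathcal{Z}$ we have $|y^*(Sx)|=|y^*((S-Z)x)|\le\|S-Z\|$. Since $n'(X)=1$,
\begin{equation}\label{eq:dom}
|y^*(Sx)|\le\|S+\mathcal{Z}\|=v(S).
\end{equation}
The set $\Pi(X)$ is closed in $S_X\times S_{X^*}$, hence compact. To $S$ associate the continuous function $f_S(z,z^*)=z^*(Sz)$ on $\Pi(X)$; it depends linearly on $S$ and its supremum norm is $v(S)$. By \eqref{eq:dom}, $f_S\mapsto y^*(Sx)$ is a well-defined functional of norm at most one on the subspace $\{f_S:S\in\mathcal{L}(X)\}$ of $C(\Pi(X))$. The Hahn--Banach and Riesz theorems give a signed measure $\nu$ on $\Pi(X)$ with $\|\nu\|\le1$ and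
\begin{equation}\label{eq:rep}
y^*(Sx)=\int_{\Pi(X)}z^*(Sz)\,d\nu(z,z^*)\qquad(S\in\mathcal{L}(X)).
\end{equation}
A rank-one operator locates the support of $\nu$. Choose $y\in S_X$ with $y^*(y)=1$, which is possible by compactness of $S_X$, and let $S=x^*(\,\cdot\,)y$. Then \eqref{eq:rep} gives
\[
1=\int x^*(z)\,z^*(y)\,d\nu\le\int|x^*(z)|\,d|\nu|\le\|\nu\|\le1,
\]
so $|x^*(z)|=1$ for $|\nu|$-almost every $(z,z^*)$. By \eqref{eq:pm}, $\nu$ is concentrated on the two points $\pm(x,x^*)$, and at both of them $z^*(Sz)=x^*(Sx)$. Thus $y^*(Sx)=\nu(\Pi(X))\,x^*(Sx)$ for all $S$. The vectors $Sx$ fill $X$, so $y^*=\nu(\Pi(X))\,x^*$.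

The annihilator of $\mathcal{Z}x$ therefore has dimension at most one, so $\dim\mathcal{Z}x\ge N-1=\dim\ker x^*$, and the inclusion $\mathcal{Z}x\subset\ker x^*$ is an equality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $\operatorname{Iso}(X)$ be the group of linear isometries of $X$. It is closed and bounded in the finite-dimensional space $\mathcal{L}(X)$, hence compact. Let $O=\{gx:g\in\operatorname{Iso}(X)\}\subset S_X$ be the orbit of $x$.

\emph{The orbit contains a neighborhood of $x$ in $S_X$.} By Lemma~\ref{lem:tangent} there is a subspace $W\subset\mathcal{Z}$ that $Z\mapsto Zx$ maps bijectively onto $\ker x^*$. The smooth map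
\[
\Psi:(0,\infty)\times W\to X,\qquad\Psi(r,Z)=r\,e^Zx,
\]
sends $(1,0)$ to $x$, and its differential there is $(\rho,Z)\mapsto\rho x+Zx$, a bijection onto $\mathbb{R}x\oplus\ker x^*=X$. By the inverse function theorem the image of $\Psi$ contains a neighborhood $U$ of $x$ in $X$. If $z\in U\cap S_X$ and $z=re^Zx$, then $e^Z$ is an isometry by Lemma~\ref{lem:lie}, so $r=\|z\|=1$ and $z\in O$.

\emph{The orbit is the whole sphere.} For $g\in\operatorname{Iso}(X)$ the set $g(U)\cap S_X=g(U\cap S_X)\subset O$ is a neighborhood of $gx$ in $S_X$, so $O$ is open in $S_X$. It is compact, as a continuous image of $\operatorname{Iso}(X)$. The sphere is connected, being the image of $X\setminus\{0\}$ under $u\mapsto u/\|u\|$ with $N\ge2$. Hence $O=S_X$.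

\emph{The norm is Euclidean.} Take any inner product $\langle\,\cdot\,,\cdot\,\rangle_0$ on $X$ and put $\langle u,u'\rangle=\int\langle gu,gu'\rangle_0\,dg$, with the Haar probability measure of $\operatorname{Iso}(X)$. This is an inner product invariant under $\operatorname{Iso}(X)$. Its norm $|\cdot|$ is constant on $O=S_X$, so $|u|=|x|\,\|u\|$ for all $u$, and $X$ is isometric to a Hilbert space.

\emph{The particular cases.} Let $X$ be smooth; we need an exposed point. Let $z_0\in B_X$ have maximal norm $|z_0|_0$ for the inner product $\langle\,\cdot\,,\cdot\,\rangle_0$. Then $z_0\in S_X$, and for $z\in B_X$ we have $\langle z,z_0\rangle_0\le|z|_0|z_0|_0\le|z_0|_0^2$, with equality throughout only for $z=z_0$. So $z_0$ is exposed.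

Let $X$ be strictly convex. Every $z\in S_X$ is exposed by any $z^*$ with $(z,z^*)\in\Pi(X)$: if $z'\in B_X$ and $z^*(z')=1$, then $\|z'\|=1$ and $\|\frac12(z+z')\|\ge1$, so $z'=z$. We need a smooth point. A convex function on $\mathbb{R}^N$ is differentiable almost everywhere, so the norm has a differential $\varphi$ at some $u\ne0$. If $(u/\|u\|,z^*)\in\Pi(X)$, then $\|u+\varepsilon h\|-\|u\|\ge z^*(u+\varepsilon h)-z^*(u)=\varepsilon z^*(h)$ for $\varepsilon>0$, so $\varphi(h)\ge z^*(h)$ for all $h$, and replacing $h$ by $-h$ gives $z^*=\varphi$. Thus $u/\|u\|$ is smooth.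
\end{proof}

Exposedness and smoothness of $x$ enter only through \eqref{eq:pm}, the first to locate $z$ and the second to locate $z^*$. Their conjunction is a genuine restriction on $X$. In the space $E$ of Section~\ref{sec:model}, a point of the sphere with $|z_j|<1$ for some $j$ is the midpoint of a segment in $B_E$ and so is not exposed, while a point with $|z_1|=|z_2|=1$ is supported by both $\operatorname{Re}\bar z_1u_1$ and $\operatorname{Re}\bar z_2u_2$ and so is not smooth.

\begin{thebibliography}{9}

\bibitem{KLMM}
Sun Kwang Kim, Han Ju Lee, Miguel Martin, and Javier Meri,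
\emph{On a second numerical index for Banach spaces},
arXiv:1604.06198 (2016).

\end{thebibliography}
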